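# Geodesics in the directed landscape attain their $|t-s|^{2/3}\log^{1/3}(2/|t-s|)$ modulus

## 1. The directed landscape, path lengths and geodesics

**Definition 1 (directed landscape).** Let $\mathbb R^4_\uparrow=\{(x,s;y,t)\in\mathbb R^4:s<t\}$; here $x,y$ are space coordinates and $s,t$ are times. The directed landscape of Dauvergne, Ortmann and Virág is the random continuous function $\mathcal L:\mathbb R^4_\uparrow\to\mathbb R$ obtained as the four-parameter scaling limit of Brownian last passage percolation. It satisfies the reverse triangle inequality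
$$\mathcal L(p;r)\ge\mathcal L(p;q)+\mathcal L(q;r).\tag{1}$$

Write [DOV] for Dauvergne–Ortmann–Virág, *The directed landscape*, Acta Math. 2022, and put
$$R(x,s;y,t)=\mathcal L(x,s;y,t)+\frac{(x-y)^2}{t-s}.$$
We take the following structural facts from [DOV] and refer to them together as **(F1)**.

- $\mathcal L$ has independent increments over disjoint time intervals, and a.s. for all $r<s<t$ and all $x,y$
$$\mathcal L(x,r;y,t)=\max_z\big[\mathcal L(x,r;z,s)+\mathcal L(z,s;y,t)\big].\tag{2}$$
- The law of $\mathcal L$ is invariant under space and time translations, under $x\mapsto-x$, under time reversal, and under the scaling $\mathcal L(x,s;y,t)\to q\,\mathcal L(q^{-2}x,q^{-3}s;q^{-2}y,q^{-3}t)$. It is also invariant under shears $R(x,s;y,t)\to R(x+cs,s;y+ct,t)$. Expanding the square, a shear replaces $\mathcal L(x,s;y,t)$ by $\mathcal L(x+cs,s;y+ct,t)+2c(y-x)+c^2(t-s)$. The added terms telescope along a path, so path lengths change by terms depending on the endpoints only.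
- Combining shears and translations, for fixed $s<t$ the field $(x,y)\mapsto R(x,s;y,t)$ is stationary under independent shifts of $x$ and $y$.
- $\mathfrak P:=\mathcal L(0,0;\cdot,1)$ is the parabolic Airy$_2$ process, and $\mathcal L(0,0;0,1)$ has the GUE Tracy–Widom law, written $TW$.

*Example.* Scaling with $q=\tau^{1/3}$ and a shear give the one-point law
$$\mathcal L(x,s;y,s+\tau)\overset{d}{=}\tau^{1/3}\,TW-\frac{(x-y)^2}{\tau}.$$
If the random part is dropped, what remains is the deterministic function $\mathcal D(x,s;y,t)=-(x-y)^2/(t-s)$. It satisfies (1) and (2): by Cauchy–Schwarz, $\frac{(x-z)^2}{s-r}+\frac{(z-y)^2}{t-s}\ge\frac{(x-y)^2}{t-r}$, with equality when $(z,s)$ lies on the segment from $(x,r)$ to $(y,t)$.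

**Definition 2 (length, geodesic).** For a continuous path $\gamma:[s,t]\to\mathbb R$ put
$$\ell(\gamma)=\inf_{k\in\mathbb N}\ \inf_{s=t_0<t_1<\dots<t_k=t}\ \sum_{i=1}^k\mathcal L(\gamma(t_{i-1}),t_{i-1};\gamma(t_i),t_i).$$
The path $\gamma$ is a (directed) geodesic from $(\gamma(s),s)$ to $(\gamma(t),t)$ if $\ell(\gamma)=\mathcal L(\gamma(s),s;\gamma(t),t)$. A geodesic from $p$ to $q$ is leftmost (rightmost) if at every time it is $\le$ ($\ge$) every other geodesic from $p$ to $q$.

By (1), refining a partition lowers the sum. Hence in computing $\ell$ we may insert any intermediate time $c$ into all partitions, so $\ell$ is additive under concatenation. Also $\ell(\gamma)\le\mathcal L(\gamma(s),s;\gamma(t),t)$ always. If $\gamma$ is a geodesic from $p$ to $q$ through $r$, with pieces $\gamma_1,\gamma_2$, then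
$$\mathcal L(p;q)=\ell(\gamma_1)+\ell(\gamma_2)\le\mathcal L(p;r)+\mathcal L(r;q)\le\mathcal L(p;q).$$
All are equalities: restrictions of geodesics are geodesics, and $\mathcal L(p;q)=\mathcal L(p;r)+\mathcal L(r;q)$. We also use from [DOV], as part of (F1): for fixed endpoints there is a.s. a unique geodesic, and a.s. there are leftmost and rightmost geodesics between all pairs $(p;q)\in\mathbb R^4_\uparrow$.

*Examples.* With $\mathcal D$ in place of $\mathcal L$, a $C^1$ path has length $-\int(\gamma')^2$ and geodesics are straight segments. With $-|x-y|$ in place of $\mathcal L$, the length is minus the total variation, so every nondecreasing continuous path is a geodesic from $(0,0)$ to $(1,1)$. Here uniqueness fails, and there is not even a leftmost geodesic: the pointwise infimum of these paths is $0$ on $[0,1)$ and $1$ at time $1$, which is not continuous. So uniqueness and existence of leftmost geodesics are genuine inputs about $\mathcal L$.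

**Definition 3 (the modulus functional).** For a path $\gamma$ and a nondegenerate interval $J$ in its domain let
$$\Lambda_\gamma(J)=\lim_{\varepsilon\to0}\ \sup_{s\ne t\in J,\ |s-t|<\varepsilon}\ \frac{|\gamma(t)-\gamma(s)|}{|t-s|^{2/3}\log^{1/3}(2/|t-s|)}.$$
The limit exists in $[0,\infty]$ by monotonicity, and $\Lambda_\gamma(J)$ is monotone in $J$.

*Examples.* If $\gamma$ is Lipschitz, then $\Lambda_\gamma=0$. If $\gamma(t)=t^{2/3}$ on $[0,1]$, then $|\gamma(t)-\gamma(s)|\le|t-s|^{2/3}$, so the quotient is at most $\log^{-1/3}(2/|t-s|)$ and $\Lambda_\gamma([0,1])=0$. Having a $2/3$-Hölder singularity is not enough: $\Lambda_\gamma>0$ demands increments that exceed $|t-s|^{2/3}$ by a logarithmic factor, at arbitrarily small scales.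

## 2. Lower bounds for $\Lambda_\pi$ on every interval

From now on $\pi:[0,1]\to\mathbb R$ is the a.s. unique geodesic from $(0,0)$ to $(0,1)$. Theorem 1.7 in [DV] gives an a.s. finite random constant $C$ with
$$|\pi(t)-\pi(s)|\le C|t-s|^{2/3}\log^{1/3}(2/|t-s|)\qquad\text{for all }s,t\in[0,1].\tag{3}$$
In the present notation, $\Lambda_\pi([0,1])<\infty$ a.s. The problem, from Dauvergne, Sarkar and Virág, "Three-halves variation of geodesics in the directed landscape", arXiv:2010.12994 (2020), is to prove or disprove that (3) is sharp, in the sense that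
$$\lim_{\varepsilon\to0}\ \sup_{\substack{s\ne t\in[0,1]\\|s-t|<\varepsilon}}\ \frac{|\pi(t)-\pi(s)|}{|t-s|^{2/3}\log^{1/3}(2/|t-s|)}>0\qquad\text{a.s.}\tag{4}$$
The statement (4) is true. We prove two theorems.

**Theorem 1.** There is a deterministic $c_0>0$ such that for every nondegenerate interval $J\subset[0,1]$, a.s. $\Lambda_\pi(J)\ge c_0$. In particular the limit in (4) is a.s. $\ge c_0>0$ (and finite, by Theorem 1.7 of [DV]).

**Theorem 2.** With the same $c_0$: a.s., simultaneously for all $(p;q)=(x,s;y,t)\in\mathbb R^4_\uparrow$, the leftmost and the rightmost geodesic $\gamma$ from $p$ to $q$ (so also every unique geodesic) satisfies $\Lambda_\gamma(J)\ge c_0$ for every nondegenerate interval $J\subset[s,t]$.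

Theorem 1 answers the problem; Theorem 2 is a strengthening that the problem does not need. With (3), Theorem 1 says that for every nondegenerate $J\subset[0,1]$, a.s. $0<c_0\le\Lambda_\pi(J)<\infty$. Neither determinism nor the value of $\Lambda_\pi(J)$ is claimed.

Unless numbered, the constants $c,d_0,C',\dots$ below are absolute and may change from line to line.

## 3. One window, independent windows, and a product of signs

**No noise.** For $\mathcal D$ the geodesic from $(0,0)$ to $(0,1)$ is $\pi\equiv0$, with $\Lambda_\pi=0$. Sharpness must come from the random part.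

**One window.** A path that moves by $m\varepsilon^{2/3}$ during a time window of width $\varepsilon$ collects in it at most
$$\mathcal L(x,t;x+m\varepsilon^{2/3},t+\varepsilon)\overset{d}{=}\varepsilon^{1/3}(TW-m^2).$$
Standing still costs no parabola, so moving can pay off only if the Tracy–Widom variable is of order $m^2$. We shall use the tail bound $P(TW>v)\ge e^{-c_1v^{3/2}}$ for $v\ge1$. With $v=Cm^2$ and
$$m=a\log^{1/3}(1/\varepsilon),\qquad e^{-c_1(Cm^2)^{3/2}}=\varepsilon^{c_1C^{3/2}a^3},$$
the probability is a small power of $\varepsilon$ if $C^{3/2}a^3$ is small. This is where $\log^{1/3}$ comes from.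

**Independent windows.** Suppose there were $N\ge c\,\varepsilon^{-1/25}$ windows, with a jump of size $m\varepsilon^{2/3}$ occurring in each with probability at least $q\ge\varepsilon^{1/100}$, independently. Then
$$P(\text{no jump})\le(1-q)^N\le e^{-qN}\le\exp(-c\,\varepsilon^{1/100-1/25})\to0,$$
and (4) would follow.

**Where this stops.** Let $E_i$ be the event that $\pi$ makes a large jump in window $i$. The events $E_i$ are not independent, since $\pi$ is chosen by a global optimization. A sensible repair is to condition on everything outside strip $i$, i.e. on $\mathcal F_{-i}$, and to show $p_i=P(E_i\mid\mathcal F_{-i})\ge q$ with high probability. This can be done (Section 10). But we cannot then multiply: $E_j$ for $j\ne i$ is not $\mathcal F_{-i}$-measurable, because $\pi$ in window $j$ depends on strip $i$ too. The lower bound on the $p_i$ alone is really not enough. Let $\xi_1,\dots,\xi_N$ be independent fair signs and $E_1=\dots=E_N=\{\xi_1\xi_2\cdots\xi_N=1\}$. Given all $\xi_j$ with $j\ne i$, the event $E_i$ has conditional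 probability exactly $\frac12$. Yet $P(\bigcap_iE_i^c)=\frac12$ for every $N$.

In the example one input influences all the events. So a second ingredient is needed, a form of locality: changing strip $i$ should usually leave the other windows alone.

## 4. Resampling one strip: a count by exchangeability

**Lemma 1.** Let $\xi_0,\xi_1,\dots,\xi_N$ be independent random elements, $\omega=(\xi_0,\dots,\xi_N)$, and let $\omega^{(i)}$ be $\omega$ with $\xi_i$ replaced by an independent copy, $1\le i\le N$. Let $E_1,\dots,E_N$ be events for $\omega$, $\mathcal F_{-i}=\sigma(\xi_j:j\ne i)$, $p_i=P(\omega\in E_i\mid\mathcal F_{-i})$, and $\mathsf{NS}=\bigcap_iE_i^c$. Let $\mathrm{LOC}_i$ be events with $P(\mathrm{LOC}_i^c)\le\theta$ such that on $\mathrm{LOC}_i$, for every $j\ne i$, $\omega\in E_j$ if and only if $\omega^{(i)}\in E_j$. Then for every $q>0$,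
$$P(\mathsf{NS})\le\frac{2(\theta+1/N)}{q}+2\max_iP(p_i<q).\tag{5}$$

*Proof.* Count pairs "no jump before resampling, a jump in window $i$ after it" and reverse the order. Given $\omega$, the new strip is independent of everything, so $P(\omega^{(i)}\in E_i\mid\omega)=p_i$. Given $\mathcal F_{-i}$ the old and the new $\xi_i$ are i.i.d., so $(\omega,\omega^{(i)})$ is exchangeable. Hence
$$E\Big[\mathbf 1_{\mathsf{NS}}\sum_ip_i\Big]=\sum_iP(\omega\in\mathsf{NS},\,\omega^{(i)}\in E_i)=\sum_iP(\omega^{(i)}\in\mathsf{NS},\,\omega\in E_i)\le N\theta+\sum_iP(\omega\in E_i,\,\omega^{(i)}\in\mathsf{NS},\,\mathrm{LOC}_i).$$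
On the $i$-th event in the last sum, $\omega\in E_i$, and for $j\ne i$ we have $\omega^{(i)}\notin E_j$, so $\omega\notin E_j$. Thus $i$ is the only index whose event occurs for $\omega$. These events are disjoint in $i$, and the last sum is at most $1$.

For the lower bound, on $\mathsf{NS}\cap\{\#\{i:p_i<q\}\le N/2\}$ the sum of the $p_i$ is at least $qN/2$. By Markov's inequality, $P(\#\{i:p_i<q\}>N/2)\le\frac2N\sum_iP(p_i<q)\le2\max_iP(p_i<q)$. So
$$q\tfrac N2\big[P(\mathsf{NS})-2\max_iP(p_i<q)\big]\le N\theta+1,$$
which is (5). $\square$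

For the product of signs, $\theta\ge\frac12$ and (5) is empty, as it must be. For $E_i=\{\xi_i=1\}$ we have $\theta=0$, $q=\frac12$, and (5) gives $P(\mathsf{NS})\le4/N$.

For the landscape, $\xi_i$ will be the landscape in the $i$-th thin strip. We must produce two things: **planting**, $p_i\ge q=\varepsilon^\delta$ with $\delta\le\frac1{100}$, with probability tending to $1$; and **locality**, $\theta=\varepsilon^{1/20}$ for windows spaced at distance of order $\varepsilon^{1/25}$, so that $N$ is of order $\varepsilon^{-1/25}$. Then the right side of (5) tends to $0$. Sections 5–9 give locality, Section 10 gives planting (using Sections 5 and 6 as well), and Section 11 assembles them.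

## 5. Tail bounds and confinement of $\pi$

**(F2)** ([DOV, Cor. 10.7]) There is a random $C$ with $P(C>v)\le ce^{-dv^{3/2}}$ such that for all $u=(x,s;y,s+t)$,
$$|R(u)|\le C\,t^{1/3}\log^{4/3}\!\big(2(\|u\|+2)^{3/2}/t\big)\log^{2/3}(\|u\|+2).$$

We use it in a simpler form. Let $0\le s<s+t\le1$ and $b=2+|x|+|y|$. Then $\|u\|+2\le2b\le b^2$, so the first logarithm is at most $\log(2/t)+3\log b$. Both summands are bounded below by positive constants, so their sum is at most $c\log(2/t)\log b$. Since $t^{1/12}\log^{4/3}(2/t)$ is bounded on $(0,1]$, we get a random $C_*$ with $P(C_*\ge v)\le ce^{-d_0v^{3/2}}$ and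
$$|R(x,s;y,s+t)|\le C_*\,t^{1/4}\log^2(2+|x|+|y|),\qquad0\le s<s+t\le1.\tag{6}$$
In particular, for some $d_1>0$,
$$V:=\sup_{x,y\in[0,1]}R(x,0;y,1)\quad\text{satisfies}\quad P(V>v)\le ce^{-d_1v^{3/2}}.\tag{7}$$

**(F4)** (Ramírez–Rider–Virág, JAMS 2011) $P(TW>v)\ge e^{-c_1v^{3/2}}$ for $v\ge1$; $E|TW|<\infty$; $P(TW<-v)>0$ for all $v$.

**(F5)** (Corwin–Hammond, Invent. Math. 2014) On compacts, increments of $\mathfrak P$ are absolutely continuous with respect to Brownian motion of variance $2$. So by Lévy's modulus, a.s. on each compact, $\limsup_{h\to0}\sup_{|x-y|\le h}|\mathfrak P(x)-\mathfrak P(y)|/\sqrt{h\log(1/h)}\le2$.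

**Confinement.** Let $z=\pi(s)$, $0<s<1$. Then $\mathcal L(0,0;z,s)+\mathcal L(z,s;0,1)=\mathcal L(0,0;0,1)$. Writing $\mathcal L=R-\text{parabola}$ and using (6) three times,
$$4z^2\le\frac{z^2}{s(1-s)}\le3C_*\log^2(2+|z|).\tag{8}$$
Since $\log^2(2+|z|)\le c(1+|z|)$, this gives $|z|\le C'(1+C_*)$. The function $v\mapsto v^2/\log^2(2+v)$ is increasing on $[0,\infty)$: the derivative of $v/\log(2+v)$ has the sign of $\log w-1+\frac2w$ with $w=2+v\ge2$, which equals $\log2>0$ at $w=2$ and has derivative $\frac1w-\frac2{w^2}\ge0$. So if $\sup|\pi|\ge v$, then $C_*\ge4v^2/(3\log^2(2+v))$, and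
$$P(\sup|\pi|\ge v)\le c\exp\Big(-d_0\Big(\frac{4v^2}{3\log^2(2+v)}\Big)^{3/2}\Big).\tag{9}$$

## 6. Approximating landscape paths by Brownian last passage paths

Two steps below need independence finer than independence in time: independence of a tube and its complement, and a product structure for the BK inequality. The landscape does not offer it directly; Brownian last passage percolation does.

**(F3)** ([DOV, Thm 1.5]) With $(x,s)_n=(s+2xn^{-1/3},-\lfloor sn\rfloor)$ there is a coupling with Brownian last passage percolation (independent two-sided Brownian motions $(B_k)_{k\in\mathbb Z}$ for each $n$) such that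
$$\mathcal L_n(x,s;y,t):=n^{1/6}\big(B[(x,s)_n\to(y,t)_n]-2\sqrt n(t-s)-2(y-x)n^{1/6}\big)\to\mathcal L$$
uniformly on compacts of $\mathbb R^4_\uparrow$ in probability. We pass to a subsequence along which this holds a.s. for all compacts.

**Definition 4 ($n$-path).** An $n$-path from $(x,s)$ to $(y,t)$ is a sequence $s+2xn^{-1/3}=a_{\lfloor sn\rfloor}\le\dots\le a_{\lfloor tn\rfloor+1}=t+2yn^{-1/3}$; it occupies $[a_k,a_{k+1}]$ on line $-k$. (Only $\lfloor sn\rfloor\le\lfloor tn\rfloor$ and $a_{\lfloor sn\rfloor}\le a_{\lfloor tn\rfloor+1}$ are required.) Its weight is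
$$w_n=n^{1/6}\Big(\sum_k\big[B_{-k}(a_{k+1})-B_{-k}(a_k)\big]-2\sqrt n(t-s)-2(y-x)n^{1/6}\Big),$$
so $\mathcal L_n=\max w_n$; we define $\mathcal L_n$ by this formula whenever $n$-paths exist. A point $(a,-k)$ equals $(z,k/n)_n$ with $z=\frac{n^{1/3}}2(a-\frac kn)$; we call $z$ its position at time $k/n$.

*Example.* Let $n=8$, so $n^{1/3}=2$, and go from $(0,0)$ to $(0,\frac14)$. The lines are $0,-1,-2$, with $a_0=0$, $a_3=\frac14$, and the position of $(a,-k)$ is $a-\frac k8$. Choose $a_1=a_2=\frac18$. On line $0$ the position grows from $0$ to $\frac18$. The switch to line $-1$ brings it to $0$ and the next one to $-\frac18$. On line $-2$ it grows to $0$. The jump $-\frac18$ equals $-\frac12 8^{-2/3}$. The weight is $\sqrt2\,\big(B_0(\tfrac18)-B_0(0)+B_{-2}(\tfrac14)-B_{-2}(\tfrac18)-\sqrt2\big)$.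

In general positions increase continuously along a line and jump by $-\frac12n^{-2/3}$ at a change of line. The centering terms are additive, so weights add exactly when two $n$-paths are concatenated at a common point $(z,v)$, or when an $n$-path is split at one of its points, written as $(z,k/n)$. The starting point of an $n$-path from $(x,s)$ has time $\lfloor sn\rfloor/n\in(s-\frac1n,s]$ and position in $[x,x+\frac12n^{-2/3}]$; similarly for the end point. To compare an $n$-path with a path $\gamma$ on $[s,t]$, extend $\gamma$ by constants outside $[s,t]$. For fixed $n$, $n$-paths with free endpoints are points of a finite-dimensional space on which $w_n$ is continuous. So any supremum of $w_n$ plus a continuous function of the endpoints, over any set of $n$-paths, is a supremum over a countable dense subset and is a random variable.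

**Lemma 2.** In the coupling, a.s.: for every continuous $\gamma:[s,t]\to\mathbb R$, $[s,t]\subset[0,1]$, with $\ell(\gamma)>-\infty$, and every $\delta\in(0,1)$, for all large $n$ there is an $n$-path from $(\gamma(s),s)$ to $(\gamma(t),t)$, all of whose points have position within $\delta$ of $\gamma$ at the same time, with $w_n\ge\ell(\gamma)-\delta$.

*Proof.* We use only that (6) holds with $C_*<\infty$ and that $\mathcal L_n\to\mathcal L$ on compacts; hence one a.s. event serves all $\gamma$.

**Step 1: a partition on which detours are too expensive.** Let $M=\sup|\gamma|+1$ and $D=C_*\log^2(2+2M)$. Choose a partition $(t_i)$ of mesh at most $\sigma$, with $\sigma$ so small that $\gamma$ oscillates by at most $\delta/8$ on each interval and $\frac{3\delta^2}{64\sigma'}>3D\sigma'^{1/4}$ for all $\sigma'\le\sigma$. Let $p_i=(\gamma(t_i),t_i)$, $\sigma_i=t_i-t_{i-1}$. If $|z-\gamma(t_{i-1})|=\delta/4$ and $v\in(t_{i-1},t_i)$, then by (6) (the first term pays the parabola $\delta^2/(16(v-t_{i-1}))$)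
$$\mathcal L(p_{i-1};z,v)+\mathcal L(z,v;p_i)\le-\frac{\delta^2}{16\sigma_i}+2D\sigma_i^{1/4}<-\frac{\delta^2}{64\sigma_i}-D\sigma_i^{1/4}\le\mathcal L(p_{i-1};p_i).\tag{10}$$

**Step 2: optimal $n$-paths stay close.** Take optimal $n$-paths from $p_{i-1}$ to $p_i$. Suppose that for infinitely many $n$ such a path reaches distance $\ge\frac\delta4+n^{-2/3}$ from $\gamma(t_{i-1})$. It starts within $n^{-2/3}$ of $\gamma(t_{i-1})$ and its positions are continuous up to jumps of size $\frac12n^{-2/3}$. So it has a point $(z_n,v_n)$, $v_n\in\frac1n\mathbb Z$, at distance in $[\frac\delta4,\frac\delta4+n^{-2/3}]$. Along a subsequence $z_n\to z$ with $|z-\gamma(t_{i-1})|=\frac\delta4$, $v_n\to v\in[t_{i-1},t_i]$, and, splitting the optimal path,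
$$\mathcal L_n(p_{i-1};z_n,v_n)+\mathcal L_n(z_n,v_n;p_i)=\mathcal L_n(p_{i-1};p_i).\tag{11}$$

If $v\in(t_{i-1},t_i)$, the limit of (11) contradicts (10).

If $v=t_{i-1}$, fix $v'\in(v,t_i)$. Concatenating,
$$\mathcal L_n(p_{i-1};z_n,v_n)\le\mathcal L_n(p_{i-1};z,v')-\mathcal L_n(z_n,v_n;z,v')\to\mathcal L(p_{i-1};z,v')-\mathcal L(z,v;z,v')\le-\frac{\delta^2}{16(v'-v)}+2D.$$
Letting $v'\downarrow v$, $\mathcal L_n(p_{i-1};z_n,v_n)\to-\infty$. But the other two terms in (11) have the finite limits $\mathcal L(z,v;p_i)$ and $\mathcal L(p_{i-1};p_i)$: contradiction.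

If $v=t_i$, then $|z-\gamma(t_i)|\ge\frac\delta4-\frac\delta8=\frac\delta8$. For fixed $v'\in(t_{i-1},t_i)$,
$$\mathcal L_n(z_n,v_n;p_i)\le\mathcal L_n(z,v';p_i)-\mathcal L_n(z,v';z_n,v_n)\to\mathcal L(z,v';p_i)-\mathcal L(z,v';z,t_i)\le-\frac{\delta^2}{64(t_i-v')}+2D.$$
Letting $v'\uparrow t_i$, $\mathcal L_n(z_n,v_n;p_i)\to-\infty$, while $\mathcal L_n(p_{i-1};z_n,v_n)\to\mathcal L(p_{i-1};z,t_i)$ and $\mathcal L_n(p_{i-1};p_i)$ stay finite: contradiction.

**Step 3: concatenation.** So for large $n$ all points of the $i$-th path have position within $\frac\delta4+n^{-2/3}$ of $\gamma(t_{i-1})$. Their times lie in $[t_{i-1}-\frac1n,t_i]$, where $\gamma$ is within $\frac\delta4$ of $\gamma(t_{i-1})$ for large $n$, by uniform continuity. Hence all positions are within $\delta$ of $\gamma$. The concatenated path has weight $\sum_i\mathcal L_n(p_{i-1};p_i)\to\sum_i\mathcal L(p_{i-1};p_i)\ge\ell(\gamma)$. $\square$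

## 7. Disjoint geodesics and midpoints are finite in number

**Definition 5 (disjoint occurrence).** For increasing events $A_1,\dots,A_K\subset\{-1,1\}^M$, their disjoint occurrence is the set of configurations for which there are pairwise disjoint sets of coordinates $S_1,\dots,S_K$ such that the coordinates in $S_i$ alone force $A_i$.

*Example.* For $M=2$ and $A=\{\xi_1=1\text{ or }\xi_2=1\}$, the disjoint occurrence of $A$ with itself is $\{\xi_1=\xi_2=1\}$, of probability $\frac14\le(\frac34)^2$.

**(F6)** (van den Berg–Kesten, J. Appl. Probab. 1985) For increasing events in $\{-1,1\}^M$ with uniform product measure, the probability of the disjoint occurrence of two events is at most the product of their probabilities. The $K$-fold disjoint occurrence is contained in the disjoint occurrence of $A_1$ with the ($K-1$)-fold one, which is again increasing. So by induction the bound holds for $K$ events.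

**Lemma 3.** For fixed $0\le s<t\le1$ and $M<\infty$, a.s. the number of pairwise disjoint geodesics on $[s,t]$ (disjoint on the closed interval) with endpoints in $[-M,M]$ is bounded by a finite random number.

*Proof.* By scaling and translation take $s=0$, $t=1$.

**Step 1: one small cell is not always good.** Fix $A>0$. By (F4) $P(TW\ge-A-1)<1$, and by continuity of $R$ we may choose $\delta>0$ with
$$v:=P\Big(\sup_{x,y\in[0,\delta]}R(x,0;y,1)\ge-A\Big)\le P(TW\ge-A-1)+P\Big(\sup_{[0,\delta]^2}|R-R(0,0;0,1)|>1\Big)<1.$$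
By stationarity $v$ is the same for all cell pairs $[a,a+\delta]\times[b,b+\delta]$.

**Step 2: $K$ disjoint good paths cost a $K$-th power.** Fix $n$ and a cell pair. Let $\mathsf M_K$ be the supremum, over $K$-tuples of $n$-paths from $([a,a+\delta],0)$ to $([b,b+\delta],1)$ with $a^{(i)}_{k+1}\le a^{(i+1)}_k$ for all $k$ and $i<K$, of $\min_i[w_n^{(i)}+(x_i-y_i)^2]$, where $x_i,y_i$ are the endpoints of the $i$-th path. We claim
$$P(\mathsf M_K>c)\le P(\mathsf M_1\ge c)^K.\tag{12}$$

Restrict all $a_k$ to a finite mesh on $[2an^{-1/3},1+2(b+\delta)n^{-1/3}]$ containing the endpoints of the start and the end interval, and call the restricted quantity $\mathsf M_K^{(N)}\le\mathsf M_K$. Rounding down to the mesh is monotone, so it preserves all the constraints; start and end points stay in their intervals because the left endpoints belong to the mesh. By continuity of the $B_k$, the value of a rounded tuple tends to the value of the tuple, so $\mathsf M_K^{(N)}\to\mathsf M_K$ as the mesh is refined.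

For a fixed mesh, the value $w_n+(x-y)^2$ of a path is $n^{1/6}\sum_{e\in S}g_e$ plus a constant depending on the endpoints. Here the $g_e$ are the finitely many independent Gaussian increments over mesh cells on the lines, and $S$ is the set of cells used. The $K$ paths of an admissible tuple use disjoint sets $S$, since on each line their intervals are ordered without overlap. Replace each $g_e$ by $\sigma_eL^{-1/2}\sum_{l\le L}\xi_{e,l}$ with independent fair signs, where $\sigma_e^2$ is the variance of $g_e$, and write $P^L$ for the resulting law. The event "some path has value $>c$" is increasing in the signs, and $\{\mathsf M_K^{(N)}>c\}$ is contained in its $K$-fold disjoint occurrence: the signs attached to the cells of the $i$-th path force it. By (F6), $P^L(\mathsf M_K^{(N)}>c)\le P^L(\mathsf M_1^{(N)}>c)^K$. The $\mathsf M^{(N)}$ are continuous functions of the cell variables. By the central limit theorem and the portmanteau theorem (open set on the left, closed set $\{\mathsf M_1^{(N)}\ge c\}$ on the right), letting $L\to\infty$,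
$$P(\mathsf M_K^{(N)}>c)\le P(\mathsf M_1^{(N)}\ge c)^K\le P(\mathsf M_1\ge c)^K.$$
If $\mathsf M_K>c$, then $\mathsf M_K^{(N)}>c$ for all fine meshes of the refining sequence. So $P(\mathsf M_K>c)\le\liminf_NP(\mathsf M_K^{(N)}>c)$, and (12) follows.

**Step 3: transfer to geodesics.** Let $n_c$ be the number of cell pairs needed to cover $[-M,M]^2$. Suppose there are $K$ disjoint geodesics with endpoints in $[-M,M]$ and $\inf_{|x|,|y|\le M}R(x,0;y,1)>-A+1$. Some cell pair contains the endpoints of $K'=\lceil K/n_c\rceil$ of them. Being disjoint and continuous on $[0,1]$, they are ordered, with a positive minimal gap. Apply Lemma 2 to each with $\delta'<1$ less than $\frac13$ of this gap. For large $n$ the approximating $n$-paths satisfy $a_{k+1}^{(i)}\le a_k^{(i+1)}$: both points lie on line $-k$, their positions are within $\delta'$ of the $i$-th and $(i+1)$-st geodesic at time $k/n$, and on one line the order of positions is the order of the $a$'s. Their values are at least $R-\delta'>-A$. So $\mathsf M_{K'}>-A$ for that cell pair and all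 large $n$.

By (F3), $\mathsf M_1=\sup_{\text{cell}}[\mathcal L_n+(x-y)^2]\to\sup_{\text{cell}}R$, so $\limsup_nP(\mathsf M_1\ge-A)\le v$. By Fatou's lemma and (12), the outer probability that $K$ disjoint geodesics exist is at most
$$n_c\limsup_nP(\mathsf M_1\ge-A)^{K'}+P(\inf R\le-A+1)\le n_cv^{K'}+P(\inf R\le-A+1).$$
Let $K\to\infty$ (with $A$, hence $\delta,n_c,v$, fixed), then $A\to\infty$. $\square$

Let $Q\subset\mathbb R$ be a fixed countable dense set. For fixed real $s'<u<t'$ in $[0,1]$ and compact intervals $I,I'$ let $\mathcal Z$ be the set of values $\Gamma(u)$, where $\Gamma$ runs over the (a.s. unique) geodesics from $(x,s')$ to $(y,t')$, $x\in I\cap Q$, $y\in I'\cap Q$.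

**Lemma 4.** (a) $\mathcal Z$ is a.s. finite. (b) A.s., if $\gamma$ is a unique geodesic from $(x,s')$ to $(y,t')$ with $x\in\mathrm{int}\,I$, $y\in\mathrm{int}\,I'$ real, then $\gamma(u)\in\mathcal Z$.

*Proof.* (a) Let $\Gamma,\Gamma'$ be two of the geodesics with $\Gamma(u)\ne\Gamma'(u)$. They cannot meet both before and after $u$: between the two meeting points both segments are geodesics between the same points, so they have equal lengths, and exchanging them gives a second geodesic with the endpoints of $\Gamma$. So $\Gamma,\Gamma'$ are disjoint on $[s',u]$ or on $[u,t']$. If $\mathcal Z$ were infinite, choose one geodesic for each value. Ramsey's theorem gives infinitely many geodesics that are pairwise disjoint on $[s',u]$, or pairwise disjoint on $[u,t']$. Their endpoints lie in a random compact set: if $z=\Gamma(u)$, then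
$$\frac{(x-z)^2}{u-s'}+\frac{(z-y)^2}{t'-u}\le\frac{(x-y)^2}{t'-s'}+3C_*\log^2(2+|x|+|y|+|z|)$$
by (6), which bounds $|z|$. This contradicts Lemma 3 (for all $M\in\mathbb N$).

(b) Let $x_n,y_n\in Q$, $x_n\to x$, $y_n\to y$, with geodesics $\Gamma_n$. Then $\Gamma_n(u)$ maximizes $z\mapsto\mathcal L(x_n,s';z,u)+\mathcal L(z,u;y_n,t')$. These functions converge locally uniformly to the one for $(x,y)$, and by (6) they decay parabolically, uniformly in $n$. The limit function has $\gamma(u)$ as its only maximizer: concatenating geodesics, any maximizer lies on a geodesic from $(x,s')$ to $(y,t')$, and $\gamma$ is the only one. So $\Gamma_n(u)\to\gamma(u)$. Since $\Gamma_n(u)\in\mathcal Z$ for large $n$ and $\mathcal Z$ is finite, $\gamma(u)\in\mathcal Z$. $\square$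

**The function $\omega(Y)$.** On the unit strip take $Q=\mathbb Q$, $s'=0$, $u=\frac12$, $t'=1$, $I=[a-1,a+2]$, $I'=[b-1,b+2]$ with $a,b\in\mathbb Z$, and set
$$\omega(Y)=P(\exists z\ne z'\in\mathcal Z:|z-z'|\le1/Y).$$
Integer translations and integer shears preserve $\mathbb Q$ at times $0$ and $1$ and shift $\mathcal Z$ by a constant, so $\omega(Y)$ does not depend on $a,b$. Since $\mathcal Z$ is a.s. finite, $\omega(Y)\to0$ as $Y\to\infty$. On a strip of length $\tau$ we use $Q=\tau^{2/3}\mathbb Q$ and intervals $\tau^{2/3}[a-1,a+2]$, $\tau^{2/3}[b-1,b+2]$; then $\mathcal Z$ is a rescaled copy, and the event becomes that two distinct points of it are within $\tau^{2/3}/Y$.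

## 8. Near ties of the profile $H(z)=\mathcal L(0,0;z,s)+\mathcal L(z,s;0,1)$

**Lemma 5.** Let $s\in(0,1)$ and $H(z)=\mathcal L(0,0;z,s)+\mathcal L(z,s;0,1)$. For $\alpha,r>0$,
$$P\big(\exists z,z':|z-z'|\ge r,\ H(z),H(z')\ge\max H-\alpha\big)\le24\,\alpha\,s(1-s)/r^2.$$

For orientation: without noise, $H(z)=-z^2/\kappa$ with $\kappa=s(1-s)$, and such a pair exists exactly when $r^2\le4\alpha\kappa$. In that range the bound is at least $6$, as it should be.

*Proof.* Tilt $H$ by a linear function. The tilt only shifts the law, and each near tie forces the maximizer to travel a distance of order $r$ as the tilt varies by order $\alpha/r$.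

**Step 1: tilts do not change the probability.** Let $\kappa=s(1-s)$. By (F1), $H(z)=S(z)-z^2/\kappa$, where $S$ is a sum of two independent stationary processes and so is stationary. Completing the square, with $c=\lambda\kappa/2$, we have $H(\cdot)-\lambda\,\cdot\ \overset{d}{=}\ H(\cdot+c)+\text{const}$ as processes. Write $H_\lambda=H-\lambda\,\cdot$. The probability $P_0$ in the lemma is the same for every $H_\lambda$. Let $\mathcal N$ be the set of $\lambda$ for which $H_\lambda$ has a near tie, i.e. $\max_{|z-z'|\ge r}\min(H_\lambda(z),H_\lambda(z'))\ge\max H_\lambda-\alpha$; both sides are continuous in $\lambda$. By Fubini, for each $T>0$, $P_0=T^{-1}E\,\mathrm{Leb}(\mathcal N\cap[0,T])$.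

**Step 2: the maximizer is monotone with known mean.** Let $u(\lambda)$ be the largest maximizer of $H_\lambda$. If $\lambda<\lambda'$ and $u(\lambda')>u(\lambda)$, then $H(u(\lambda'))-H(u(\lambda))\ge\lambda'(u(\lambda')-u(\lambda))>\lambda(u(\lambda')-u(\lambda))$, contradicting maximality of $u(\lambda)$ for $H_\lambda$. So $u$ is nonincreasing. By Step 1, $u(\lambda)\overset{d}{=}u(0)-\lambda\kappa/2$. Since $u(0)=\pi(s)$ a.s. (every maximizer of $H$ lies on a geodesic from $(0,0)$ to $(0,1)$), (9) gives $E|u(0)|<\infty$, and $Eu(\lambda)=Eu(0)-\lambda\kappa/2$.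

**Step 3: a near tie makes $u$ drop by $r/3$.** Let $\eta=4\alpha/r$ and $\lambda\in\mathcal N$, with near tie $z_1<z_2$, $z_2-z_1\ge r$. If $u>z_1+r/3$, then $\eta(u-z_1)>\frac43\alpha>\alpha$ and
$$H_{\lambda+\eta}(u)=H_\lambda(u)-\eta u\le H_\lambda(z_1)+\alpha-\eta u<H_\lambda(z_1)-\eta z_1=H_{\lambda+\eta}(z_1).$$
So $u(\lambda+\eta)\le z_1+r/3$. If $u<z_2-r/3$, then $H_{\lambda-\eta}(u)=H_\lambda(u)+\eta u\le H_\lambda(z_2)+\alpha+\eta u<H_{\lambda-\eta}(z_2)$. So $u(\lambda-\eta)\ge z_2-r/3$. Together, $u(\lambda-\eta)-u(\lambda+\eta)\ge r/3$.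

**Step 4: counting.** Let a maximal $2\eta$-separated subset of $\mathcal N\cap[0,T]$ have $p$ points $\lambda_i$. The intervals $(\lambda_i-\eta,\lambda_i+\eta)$ are disjoint, so $p\,r/3\le u(-\eta)-u(T+\eta)$. By maximality, intervals of radius $2\eta$ around the $\lambda_i$ cover $\mathcal N\cap[0,T]$, so its measure is at most $4\eta p$. Hence $\mathrm{Leb}(\mathcal N\cap[0,T])\le\frac{12\eta}r[u(-\eta)-u(T+\eta)]$. Taking expectations,
$$P_0\le\frac{12\eta}{rT}\,(T+2\eta)\,\frac\kappa2=\frac{48\alpha}{r^2}\Big(1+\frac{2\eta}T\Big)\frac{s(1-s)}2.$$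
Let $T\to\infty$. $\square$

## 9. Locality: resampling a strip of width $\varepsilon$ moves $\pi$ only within time of order $\varepsilon^{1/25}$

For $[t,t+\varepsilon]\subset(0,1)$ let $\mathcal L'$ be obtained from $\mathcal L|_{[0,1]}$ by replacing the landscape on the time strip $[t,t+\varepsilon]$ by an independent copy and recomposing by (2). Given the landscape outside the strip, the two strip landscapes are i.i.d.; so $(\mathcal L,\mathcal L')$ is exchangeable and $\mathcal L'\overset{d}{=}\mathcal L$. Let $\pi,\pi'$ be the (a.s. unique) geodesics of $\mathcal L,\mathcal L'$ from $(0,0)$ to $(0,1)$.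

The first thing to try is that $\pi'$ is nearly optimal for $\mathcal L$ and near ties are rare, so $\pi$ and $\pi'$ are close at fixed times. This is correct and is Step 1 below, but the distance obtained is $r=\varepsilon^{1/20}$. We want to compare oscillations of order $\varepsilon^{2/3}\log^{1/3}(1/\varepsilon)$, far smaller than $r$, so closeness is useless and we need equality. To get it, note that if $\pi$ and $\pi'$ stay different over a long time, then in each of many consecutive blocks of length $\tau$, chosen with $r=\tau^{2/3}/Y$, two distinct geodesic midpoints lie within $\tau^{2/3}/Y$ of each other. By Section 7 this has small probability $\omega(Y)$ per block, and the blocks are independent once we know which cells $\pi$ visits.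

**Proposition 6.** Let $[j_1,j_2]\subset(0,1)$. There is an absolute constant $Y\ge1$ such that with
$$r=\varepsilon^{1/20},\quad\tau=(Yr)^{3/2},\quad k=\lceil\varepsilon^{-7/200}\rceil,\quad d=k\tau\ \ (\sim Y^{3/2}\varepsilon^{1/25}),$$
for all $\varepsilon\le\varepsilon_0(j_1,j_2)$ and $t,t+\varepsilon\in[j_1,j_2]$:
$$P\big(\pi=\pi'\text{ on }[0,1]\setminus(t-d,t+2d)\big)\ge1-\varepsilon^{1/20}.$$

*Proof.* Take $\varepsilon$ so small that $\varepsilon\le d$ and $[t-d,t+2d]\subset[\frac{j_1}2,\frac{1+j_2}2]$. Let $\mathcal G$ be the event that the constants in (6) for $\mathcal L$ and for $\mathcal L'$ are at most $\log(1/\varepsilon)$. Then $P(\mathcal G^c)\le2ce^{-d_0\log^{3/2}(1/\varepsilon)}\le\varepsilon$ for small $\varepsilon$. On $\mathcal G$, by the bound after (8), $|\pi|,|\pi'|\le\log^2(1/\varepsilon)$.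

**Step 1: at a fixed time, $\pi$ and $\pi'$ are within $r$.** Let $(x,y)=(\pi(t),\pi(t+\varepsilon))$, $(x',y')=(\pi'(t),\pi'(t+\varepsilon))$. For $s\in(0,1)\setminus(t,t+\varepsilon)$ let $H_s(z)=\mathcal L(0,0;z,s)+\mathcal L(z,s;0,1)$, so $\max H_s=\mathcal L(0,0;0,1)=H_s(\pi(s))$. The points of $\pi'$ at times $0,s,t,t+\varepsilon,1$ split $\mathcal L'(0,0;0,1)$ into a sum of $\mathcal L'$-terms, of which only the strip term differs from the $\mathcal L$-term. By (1) for $\mathcal L$,
$$H_s(\pi'(s))\ge\mathcal L'(0,0;0,1)-|\mathcal L-\mathcal L'|(x',t;y',t+\varepsilon).$$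
Now use the points of $\pi$ in $\mathcal L'$ to get $\mathcal L'(0,0;0,1)\ge\mathcal L(0,0;0,1)-|\mathcal L-\mathcal L'|(x,t;y,t+\varepsilon)$. Together,
$$H_s(\pi'(s))\ge\max H_s-|\mathcal L-\mathcal L'|(x',t;y',t+\varepsilon)-|\mathcal L-\mathcal L'|(x,t;y,t+\varepsilon).$$
The parabolas cancel in $\mathcal L-\mathcal L'$. So by (6), on $\mathcal G$ the loss is at most
$$4\log(\tfrac1\varepsilon)\,\varepsilon^{1/4}\log^2\!\big(2+2\log^2\tfrac1\varepsilon\big)\le\alpha:=\varepsilon^{1/5}$$
for small $\varepsilon$. By Lemma 5, for each fixed such $s$, outside $\mathcal G^c$ and an event of probability at most $6\alpha/r^2=6\varepsilon^{1/10}$, we have $|\pi(s)-\pi'(s)|<r$.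

**Step 2: failure of the claim forces rare midpoints in every block.** If $\pi(s)=\pi'(s)$ for some $s\le t$, then $\pi=\pi'$ on $[0,s]$: there $\mathcal L=\mathcal L'$, so both are $\mathcal L$-geodesics from $(0,0)$ to the same point, and sub-geodesics of the unique geodesic $\pi$ are unique. Similarly, $\pi(s)=\pi'(s)$ with $s\ge t+\varepsilon$ implies $\pi=\pi'$ on $[s,1]$. So if $\pi\ne\pi'$ at some time $\le t-d$, then $\pi\ne\pi'$ at every time of $[t-d,t]$. If $\pi\ne\pi'$ at some time $\ge t+2d\ge t+\varepsilon+d$, then $\pi\ne\pi'$ at every time of $[t+\varepsilon,t+\varepsilon+d]$. Suppose the claim fails, call the interval in question $[s_0,s_k]$, and let $s_j=s_0+j\tau$. On it $\mathcal L=\mathcal L'$, and the restrictions of $\pi$ and of $\pi'$ to each $[s_{j-1},s_j]$ are unique $\mathcal L$-geodesics between their endpoints.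

Apply Step 1 at the $2k+1$ fixed times $s_j$ and $s_j-\frac\tau2$ of each of the two possible intervals. Outside $\mathcal G^c$ and an event of probability $O(k\varepsilon^{1/10})=O(\varepsilon^{13/200})$, at all these times
$$|\pi-\pi'|<r=\tau^{2/3}/Y\le\tau^{2/3}.$$
Put $a_j=\lfloor\pi(s_j)\tau^{-2/3}\rfloor$. On block $j$ the endpoints of $\pi$ and of $\pi'$ lie in the interiors of $\tau^{2/3}[a_{j-1}-1,a_{j-1}+2]$ and $\tau^{2/3}[a_j-1,a_j+2]$, and the midpoints are distinct and within $\tau^{2/3}/Y$. By Lemma 4(b), with the fixed times $s_{j-1}<s_j-\frac\tau2<s_j$ and $Q=\tau^{2/3}\mathbb Q$, both midpoints belong to the set $\mathcal Z$ of that block. So $\mathcal T_j(a_{j-1},a_j)$ occurs for every $j$, where $\mathcal T_j(a,b)$ is the rescaled event defining $\omega(Y)$ on block $j$. It has probability $\omega(Y)$ and depends only on the landscape in block $j$.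

**Step 3: the chain $(a_j)$ has bounded speed on average.** The chain is random, so we need a union bound, and must first limit the number of chains. Let
$$V_j(a,b)=\tau^{-1/3}\sup\{R(x,s_{j-1};y,s_j):x\in\tau^{2/3}[a,a+1],\ y\in\tau^{2/3}[b,b+1]\}.$$
By scaling and stationarity it has the law of $V$ in (7), for all $a,b,j$, and $Ee^V<\infty$. With $\Delta_j=a_j-a_{j-1}$, the parabola between the two cells is at least $\tau^{1/3}(|\Delta_j|-1)_+^2$, so
$$\tau^{-1/3}\mathcal L(\pi(s_0),s_0;\pi(s_k),s_k)\le\sum_j\big[V_j(a_{j-1},a_j)-(|\Delta_j|-1)_+^2\big].$$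
The left side is not very negative: as $\pi$ is a geodesic, the landscape term equals $\mathcal L(\pi(s_0),s_0;0,1)-\mathcal L(\pi(s_k),s_k;0,1)$. On $\mathcal G$, since $1-s_0\ge\frac{1-j_2}2$, it is at least
$$-\frac{\pi(s_0)^2}{1-s_0}-2\log(\tfrac1\varepsilon)\log^2\!\big(2+\log^2\tfrac1\varepsilon\big)\ge-\frac{2\log^4(1/\varepsilon)}{1-j_2}-2\log(\tfrac1\varepsilon)\log^2\!\big(2+\log^2\tfrac1\varepsilon\big)\ge-\log^7(1/\varepsilon)\ge-k\tau^{1/3}$$
for small $\varepsilon$, because $k\tau^{1/3}\ge Y^{1/2}\varepsilon^{-7/200+1/40}=Y^{1/2}\varepsilon^{-1/100}$. Hence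
$$\sum_j\big[V_j(a_{j-1},a_j)-(|\Delta_j|-1)_+^2\big]\ge-k.\tag{13}$$
Also $|a_0|\le\varepsilon^{-1}$ on $\mathcal G$. By Markov's inequality and independence of the blocks, the probability that some integer chain with $|a_0|\le\varepsilon^{-1}$ has $\sum_j[V_j-\frac12(|\Delta_j|-1)_+^2]\ge Ak$ is at most
$$3\varepsilon^{-1}e^{-Ak}\Big(Ee^V\sum_{\Delta\in\mathbb Z}e^{-\frac12(|\Delta|-1)_+^2}\Big)^k\le3\varepsilon^{-1}e^{-k}$$
for a suitable absolute $A$. Otherwise, subtracting (13), our chain has $\sum_j(|\Delta_j|-1)_+^2\le2(A+1)k$. Since $|\Delta|\le2+(|\Delta|-1)_+^2$ for integers $\Delta$,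
$$\sum_j|\Delta_j|\le A'k,\qquad A'=2A+4.\tag{14}$$

**Step 4: union bound over chains.** The number of chains satisfying (14) with given $a_0$ is at most $\sum_{(\Delta_j)}e^{A'k-\sum|\Delta_j|}=e^{A'k}\big(\sum_\Delta e^{-|\Delta|}\big)^k=:C_3^k$. Here $A,A',C_3$ do not depend on $Y$. By independence of the blocks, the probability that some such chain with $|a_0|\le\varepsilon^{-1}$ has all $\mathcal T_j$ occurring is at most $3\varepsilon^{-1}(C_3\,\omega(Y))^k\le3\varepsilon^{-1}e^{-k}$, if the absolute constant $Y\ge1$ is fixed with $C_3\,\omega(Y)\le e^{-1}$. Summing all error terms, for both intervals,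
$$O(\varepsilon^{13/200})+\varepsilon+12\varepsilon^{-1}e^{-k}\le\varepsilon^{1/20}$$
for small $\varepsilon$, since $\frac{13}{200}>\frac1{20}$ and $k\ge\varepsilon^{-7/200}$. $\square$

## 10. Planting a jump of size $\eta m$ with probability $e^{-O(m^3)}$

Let $\mathrm{osc}(\gamma)=\max\gamma-\min\gamma$. Rescale one strip to the unit strip. The outside world enters only through two boundary functions $f$ (at time $0$) and $g$ (at time $1$), and the piece of $\pi$ in the strip maximizes $f(\gamma(0))+\ell(\gamma)+g(\gamma(1))$. We want it to move by at least $\eta m$, with conditional probability at least $e^{-O(m^3)}$.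

The natural attempt is to ask that $\mathcal L(0,0;m,1)\ge Cm^2$, which by (F4) costs $e^{-O(m^3)}$. Alone this does not suffice: the environment that makes this value large may also help paths that hardly move, because such a path can run through part of the good region. Two remedies combine. We split the environment into a thin tube around the segment from $(0,0)$ to $(m,1)$ and the complement, which are independent in the prelimit. And a path of small oscillation meets the tilted tube only during a short time. Over a time $\sigma$, a gain of order $Cm^2$ has probability with an extra factor $\sigma^{-1/2}$ in the exponent, so for $\sigma$ small it is much rarer than the event we plant.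

**Proposition 7.** There is an absolute $\eta\in(0,\frac1{10}]$ such that for every $C\ge10$ there is $m_0(C)$ with the following property. Let $m\ge m_0(C)$ and let $f,g$ be continuous (deterministic) with $f(0)=g(0)=0$ and

(a) $|f(z)|,|g(z)|\le Cm^2/10$ for $|z|\le4m$;

(b) $P\big(\sup_{x,y}[f(x)+\mathcal L(x,0;y,1)+g(y)]\le m^2\big)\ge\frac34$;

(c) a.s. there is a unique path $\gamma^*:[0,1]\to\mathbb R$ maximizing $f(\gamma(0))+\ell(\gamma)+g(\gamma(1))$.

Then $P(\mathrm{osc}(\gamma^*)\ge\eta m)\ge\exp(-5c_1C^{3/2}m^3)$.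

*Proof.*

**Step 1: the tube, the grid and three events.** Let $k_0\ge10$ be an absolute integer with $\frac{d_1}8(k_0/5)^{1/2}\ge6c_1$, and put $\eta=w=1/k_0$. The grid is $\{0,\frac1{k_0},\dots,1\}$. Let
$$U=\{(z,s):0\le s\le1,\ |z-ms|\le wm\}.$$
For $n$-paths let $\mathsf U_n$ be the supremum of $w_n$ over $n$-paths from $(0,0)$ to $(m,1)$ staying in $U$, and $\mathsf V_n(p;q)$ the supremum over $n$-paths from $p$ to $q$ staying in $U^c$ (positions at times $k/n$; the supremum of the empty set is $-\infty$). On each line these use Brownian increments over disjoint sets, so $\mathsf U_n$ is independent of the whole family $\mathsf V_n$. Also $\mathsf U_n\le\mathcal L_n(0,0;m,1)$ and $\mathsf V_n\le\mathcal L_n$. For $X>0$ define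

- $A_n=\{\mathsf U_n\ge Cm^2\}$;
- $B_n=\{f(x)+\mathsf V_n(x,0;y,1)+g(y)\le m^2+1\ \forall|x|,|y|\le X+m\}\cap\{\mathsf V_n(x,s;y,s')\le m^2+1\ \forall|x|,|y|\le4m,\text{ grid }s<s'\}$;
- $D_n=\{\mathcal L_n(z,s;z',s')\le\frac{Cm^2}4+1\ \forall|z|,|z'|\le4m,\text{ grid }s<s'\le s+5/k_0\}$.

**Step 2: on these events every path with small oscillation loses.** We claim that in the coupling, a.s., if $A_n\cap B_n\cap D_n$ occurs for infinitely many $n$, then every path $\gamma$ with $\mathrm{osc}(\gamma)<\eta m$ and $|\gamma(0)|\le X$ satisfies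
$$f(\gamma(0))+\ell(\gamma)+g(\gamma(1))<f(0)+\mathcal L(0,0;m,1)+g(m).\tag{15}$$

The right side is at least $Cm^2-\frac{Cm^2}{10}=0.9\,Cm^2$, as $\mathcal L(0,0;m,1)=\lim\mathcal L_n(0,0;m,1)\ge Cm^2$. We may assume $\ell(\gamma)>-\infty$. If $\gamma|_{[s,s']}$ avoids $U$, its graph has positive distance from the closed set $U$. So the $n$-paths of Lemma 2 with small $\delta$ stay in $U^c$ for large $n$ (their time offset at the endpoints is at most $1/n$), and
$$\mathsf V_n(\gamma(s),s;\gamma(s'),s')\ge\ell(\gamma|_{[s,s']})-\delta\qquad\text{for large }n.\tag{16}$$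

*Case 1: $\gamma$ avoids $U$.* Then $|\gamma(1)|\le X+m$. By (16) and $B_n$, letting $\delta\to0$, $f(\gamma(0))+\ell(\gamma)+g(\gamma(1))\le m^2+1<0.9\,Cm^2$.

*Case 2: $\gamma$ meets $U$,* first at time $e_1$, last at $e_2$. At these times $\gamma$ is within $wm$ of the line $z=ms$, so $m(e_2-e_1)\le\mathrm{osc}(\gamma)+2wm\le(\eta+2w)m$, i.e. $e_2-e_1\le3/k_0$. Moreover $|\gamma|\le(1+w+\eta)m\le2m$. Let $s$ be the largest grid point $<e_1$ ($s=0$ if there is none) and $s'$ the smallest grid point $>e_2$ ($s'=1$ if there is none). So $0<s'-s\le5/k_0$. If $s>0$, then $\gamma|_{[0,s]}$ avoids $U$, so $\ell(\gamma|_{[0,s]})\le m^2+1$ by (16) and the second part of $B_n$. Likewise $\ell(\gamma|_{[s',1]})\le m^2+1$ if $s'<1$. In the middle, by $D_n$ in the limit, $\ell(\gamma|_{[s,s']})\le\mathcal L(\gamma(s),s;\gamma(s'),s')\le\frac{Cm^2}4+1$. As $\ell$ is additive, (a) gives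
$$f(\gamma(0))+\ell(\gamma)+g(\gamma(1))\le\tfrac{2Cm^2}{10}+2m^2+\tfrac{Cm^2}4+3<0.9\,Cm^2,$$
because $0.45\,Cm^2\ge4.5m^2>2m^2+3$ for $C\ge10$, $m\ge2$. This proves the claim.

**Step 3: reduction to three probabilities.** The right side of (15) is the value of the geodesic from $(0,0)$ to $(m,1)$, and $\gamma^*$ is a maximizer. So on the event of the claim $\gamma^*$ cannot satisfy both $\mathrm{osc}(\gamma^*)<\eta m$ and $|\gamma^*(0)|\le X$. By the reverse Fatou lemma,
$$P(\mathrm{osc}(\gamma^*)\ge\eta m)\ge\limsup_nP(A_n\cap B_n\cap D_n)-P(|\gamma^*(0)|>X),\tag{17}$$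
and by independence of $A_n$ and $B_n$,
$$P(A_n\cap B_n\cap D_n)\ge P(A_n)P(B_n)-P(D_n^c).\tag{18}$$

**Step 4: $B_n$ is likely.** Since $\mathsf V_n\le\mathcal L_n\to\mathcal L$ uniformly on the relevant compacts, (b) gives
$$\liminf_nP(B_n)\ge\tfrac34-P\Big(\sup_{|x|,|y|\le4m,\ \text{grid }s<s'}\mathcal L(x,s;y,s')>m^2\Big)\ge\tfrac12$$
for large $m$: by (6) the last supremum is at most $C_*\log^2(2+8m)$.

**Step 5: $D_n^c$ is much rarer than what we plant.** We have $\mathcal L\le R$. For $\sigma=s'-s\in[\frac1{k_0},\frac5{k_0}]$ cover $[-4m,4m]^2$ by $O(k_0^{4/3}m^2)$ pairs of cells of side $\sigma^{2/3}$. By scaling, stationarity and (7), on one pair $\sup R>Cm^2/4$ has probability at most $c\exp(-d_1\sigma^{-1/2}(Cm^2/4)^{3/2})$. There are at most $(k_0+1)^2$ pairs of grid times. With $\sigma\le5/k_0$ and the choice of $k_0$,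
$$\limsup_nP(D_n^c)\le C'k_0^4m^2\exp\Big(-\frac{d_1}8\Big(\frac{k_0}5\Big)^{1/2}C^{3/2}m^3\Big)\le C'k_0^4m^2e^{-6c_1C^{3/2}m^3}.$$

**Step 6: $A_n$ has probability at least $e^{-4c_1C^{3/2}m^3}$.** A single geodesic from $(0,0)$ to $(m,1)$ need not stay in the tube, so we use many short ones. Let $K=\lceil\log^2m\rceil$, $p_j=(mj/K,j/K)$, and let $A^j$ be the event that $\mathcal L(p_{j-1};p_j)>Cm^2/K$ and the geodesic from $p_{j-1}$ to $p_j$ stays in $\{|z-ms|<wm\}$. On $\bigcap_jA^j$ the concatenation of these geodesics has length $>Cm^2$ and its graph stays at positive distance from the complement of the tube. So Lemma 2 gives $\mathsf U_n\ge Cm^2$ for large $n$. The $A^j$ are independent. We have $\mathcal L(p_{j-1};p_j)\overset{d}{=}K^{-1/3}TW-m^2/K$. By shear and scaling the deviation of the geodesic from the segment is distributed as $K^{-2/3}\pi$, run in time $1/K$. So by (F4) and (9), with $d_2=d_0(4/3)^{3/2}$ and $m$ large,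
$$P(A^j)\ge P\big(TW>(C+1)m^2K^{-2/3}\big)-P\big(\sup|\pi|\ge wmK^{2/3}\big)\ge e^{-c_1(C+1)^{3/2}m^3/K}-c\,e^{-d_2w^3m^3K^2/\log^3(2+wmK^{2/3})}.$$
For $m\ge m_0(C)$ the last term is less than half of the one before it, because $K^3/\log^3m\to\infty$. Hence
$$\liminf_nP(A_n)\ge2^{-K}e^{-c_1(C+1)^{3/2}m^3}\ge e^{-4c_1C^{3/2}m^3},$$
as $(C+1)^{3/2}\le(1.1\,C)^{3/2}\le1.2\,C^{3/2}$ and $2^{-K}$ is negligible.

**Step 7: conclusion.** By (18) and Steps 4–6,
$$\limsup_nP(A_n\cap B_n\cap D_n)\ge\tfrac12e^{-4c_1C^{3/2}m^3}-C'k_0^4m^2e^{-6c_1C^{3/2}m^3}\ge e^{-5c_1C^{3/2}m^3}$$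
for $m\ge m_0(C)$, where $m_0$ does not depend on $f,g,X$. Insert this into (17) and let $X\to\infty$. $\square$

## 11. Many windows: proof of Theorem 1

Since $\Lambda_\pi(J)$ is monotone in $J$, we may shrink $J$ and assume $J=[j_1,j_2]\subset(0,1)$. Fix an absolute $a\in(0,1]$ with
$$C:=50a^{-3/2},\qquad\delta:=5c_1C^{3/2}a^3=5c_1\,50^{3/2}a^{3/4}\le\tfrac1{100}.$$
For small $\varepsilon$ put $m=a\log^{1/3}(1/\varepsilon)$ and $q=e^{-5c_1C^{3/2}m^3}=\varepsilon^\delta$. Let $d$ be as in Proposition 6, $t_i=j_1+4id$ for $1\le i\le N$, with $N=\lfloor(j_2-j_1)/(4d)\rfloor-1$. So $N\ge c_J\varepsilon^{-1/25}$ and $t_i,t_i+\varepsilon\in[j_1,j_2]$. Let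
$$E_i=\{\mathrm{osc}(\pi|_{[t_i,t_i+\varepsilon]})\ge\eta m\varepsilon^{2/3}\},\qquad\mathsf{NS}=\bigcap_iE_i^c.$$
Let $\mathcal F_{-i}$ be generated by $\mathcal L$ on the time intervals $[0,t_i]$ and $[t_i+\varepsilon,1]$, and $p_i=P(E_i\mid\mathcal F_{-i})$.

**Step 1: $\max_iP(p_i<q)\to0$ as $\varepsilon\to0$.** This step verifies the hypotheses of Proposition 7 for the rescaled strip. Write $t=t_i$, $F=\mathcal L(0,0;\cdot,t)$, $G=\mathcal L(\cdot,t+\varepsilon;0,1)$. By independence and time stationarity, $F+G$ has the law of $z\mapsto\mathcal L(0,0;z,t)+\mathcal L(z,t;0,1-\varepsilon)$. So its maximizer $x_0$ is a.s. unique and is distributed as the point at time $t$ of the geodesic from $(0,0)$ to $(0,1-\varepsilon)$. All of $F,G,x_0$ are $\mathcal F_{-i}$-measurable. Put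
$$f(x)=\varepsilon^{-1/3}[F(x_0+\varepsilon^{2/3}x)-F(x_0)],\qquad g(x)=\varepsilon^{-1/3}[G(x_0+\varepsilon^{2/3}x)-G(x_0)],$$
$$\tilde{\mathcal L}(x,s;y,s')=\varepsilon^{-1/3}\mathcal L(x_0+\varepsilon^{2/3}x,t+\varepsilon s;x_0+\varepsilon^{2/3}y,t+\varepsilon s').$$
Given $\mathcal F_{-i}$, $\tilde{\mathcal L}$ is a directed landscape on $[0,1]$, and $s\mapsto\varepsilon^{-2/3}(\pi(t+\varepsilon s)-x_0)$ is the a.s. unique maximizing path for $(f,g,\tilde{\mathcal L})$: any maximizing path, completed by geodesics outside the strip, is a geodesic from $(0,0)$ to $(0,1)$. By Fubini, (c) holds for a.e. $(f,g)$. Its oscillation is at least $\eta m$ exactly when $E_i$ occurs.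

*Hypothesis (a).* The point $x_0$ depends on $F$ and $G$, so fixed-point estimates for $f,g$ are not available; we use a uniform modulus. As processes, $F(x)\overset{d}{=}t^{1/3}\mathfrak P(t^{-2/3}x)$, and similarly for $G$ with $1-t-\varepsilon$ in place of $t$. By (9) and scaling, $x_0$ is tight, uniformly in $i$ and $\varepsilon$. By (F5), for each compact the probability that $|\mathfrak P(x)-\mathfrak P(y)|\le3\sqrt{h'\log(1/h')}$ for all $x,y$ in the compact with $|x-y|\le h'$ and all $h'\le h_0$ tends to $1$ as $h_0\to0$. Let $h=4m\varepsilon^{2/3}$. For $F$ we need $h'=t^{-2/3}h\in[h,j_1^{-2/3}h]$, and for $G$ we need $h'=(1-t-\varepsilon)^{-2/3}h\in[h,(1-j_2)^{-2/3}h]$; both tend to $0$ uniformly in $i$. Since $h'\ge h$, $t^{1/3}\sqrt{h'\log(1/h')}\le\sqrt{h\log(1/h)}$, and likewise for $G$. Also $\log(1/h)\le\frac23\log(1/\varepsilon)$ when $4m\ge1$, and $\log(1/\varepsilon)=m^3/a^3$. So with probability tending to $1$ uniformly in $i$, for $|z|\le4m$,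
$$|f(z)|,|g(z)|\le\varepsilon^{-1/3}\cdot3\sqrt{h\log(1/h)}\le3\sqrt{\tfrac83m\log(1/\varepsilon)}=3\sqrt{\tfrac83}\,a^{-3/2}m^2\le5a^{-3/2}m^2=Cm^2/10.$$
This is why $C$ was tied to $a$: the boundary fluctuations over distance $m$ can be as large as $a^{-3/2}m^2$, and the planted weight must beat them.

*Hypothesis (b).* Let
$$\Psi^*=\max_{x,y}\big[f(x)+\tilde{\mathcal L}(x,0;y,1)+g(y)\big]=\varepsilon^{-1/3}\big(\mathcal L(0,0;0,1)-\max(F+G)\big).$$
Since $\max(F+G)\overset{d}{=}\mathcal L(0,0;0,1-\varepsilon)$,
$$E\Psi^*=\varepsilon^{-1/3}\big(1-(1-\varepsilon)^{1/3}\big)E\,TW\to0.$$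
Taking $x=y=0$, $\Psi^*\ge\tilde{\mathcal L}(0,0;0,1)\overset{d}{=}TW$, so $E(\Psi^*)^-\le E(TW)^-$, and hence $E(\Psi^*)^+\le C'$. By Markov's inequality twice, $P\big(P(\Psi^*>m^2\mid\mathcal F_{-i})>\frac14\big)\le4P(\Psi^*>m^2)\le4C'/m^2\to0$.

When (a), (b), (c) hold, Proposition 7 gives $p_i\ge q$: $C\ge10$ is fixed and $m\to\infty$, so $m\ge m_0(C)$ eventually. This proves the step.

**Step 2: $P(\mathsf{NS})\to0$.** This step applies Lemma 1. Let $\xi_i$ be the landscape on $[t_i,t_i+\varepsilon]$ for $1\le i\le N$, and $\xi_0$ the collection of landscapes on the complementary time intervals. By (F1) these are independent, by (2) they determine $\mathcal L$ on $[0,1]$, and $\sigma(\xi_j:j\ne i)$ is the $\mathcal F_{-i}$ above. Let $\mathrm{LOC}_i$ be the event of Proposition 6 for $t=t_i$, so $P(\mathrm{LOC}_i^c)\le\theta:=\varepsilon^{1/20}$. On it $\pi=\pi'$ on $[t_j,t_j+\varepsilon]$ for all $j\ne i$, as the spacing is $4d$ and $\varepsilon\le d$; so resampling strip $i$ does not change the status of $E_j$, $j\ne i$. By (5) and Step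 1,
$$P(\mathsf{NS})\le\frac{2(\varepsilon^{1/20}+1/N)}q+2\max_iP(p_i<q)\longrightarrow0,$$
because $q=\varepsilon^\delta\ge\varepsilon^{1/100}$ and $1/N=O(\varepsilon^{1/25})$.

**Step 3: from one scale to the limit.** On $\mathsf{NS}^c$ there are $s\ne s'$ in one window, so $s,s'\in J$ and $|s-s'|\le\varepsilon$, with $|\pi(s)-\pi(s')|\ge\eta m\varepsilon^{2/3}$. The function $u\mapsto u^{2/3}\log^{1/3}(2/u)$ increases on $(0,1]$: its logarithmic derivative is $\frac1{3u}\big(2-\frac1{\log(2/u)}\big)>0$, as $\log2>\frac12$. So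
$$\frac{|\pi(s)-\pi(s')|}{|s-s'|^{2/3}\log^{1/3}(2/|s-s'|)}\ge\eta a\Big(\frac{\log(1/\varepsilon)}{\log(2/\varepsilon)}\Big)^{1/3}\ge\frac{\eta a}2=:c_0$$
for small $\varepsilon$. Take $\varepsilon=2^{-l}$. Since $P(\mathsf{NS}^c_{2^{-l}})\to1$, the reverse Fatou lemma shows that a.s. $\mathsf{NS}^c_{2^{-l}}$ occurs for infinitely many $l$. Thus for every $\varepsilon'>0$ there is such an $l$, as large as we like, with $2^{-l}<\varepsilon'$, and the supremum over $|s-s'|<\varepsilon'$ is at least $c_0$. So $\Lambda_\pi(J)\ge c_0$ a.s. The constant $c_0=\eta a/2$ is absolute; it does not depend on $J$. $\blacksquare$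

With $J=[0,1]$ this proves (4).

## 12. All pairs of endpoints: proof of Theorem 2

**Step 1: one good event, built from rational data.** By translation, scaling and shear invariance, the geodesic between fixed points $(x_1,s_1),(x_2,s_2)$ has the law of $s\mapsto T^{2/3}\pi((s-s_1)/T)$ plus an affine function, $T=s_2-s_1$. Affine terms contribute $O(|s-s'|)=o(|s-s'|^{2/3})$. The scaling turns $|s-s'|^{2/3}/T^{2/3}$ back into $|s-s'|^{2/3}$ and changes the logarithm by a factor tending to $1$. So $\Lambda$ is unaffected. By Theorem 1, a.s. $\Lambda_\Gamma(J)\ge c_0$ for all (unique) geodesics $\Gamma$ between rational points and all rational nondegenerate $J$ in their domains. Also, a.s. Lemma 4(a) with $Q=\mathbb Q$ holds for all rational $s'<u<t'$ in $\mathbb R$ and all rational $I,I'$: Lemma 4 holds for any countable dense $Q$ and any fixed times in $[0,1]$, so translation and scaling give the general case. Work on this event, intersected with the a.s. events of (F1) and (F2).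

**Step 2: approximating a leftmost geodesic from the left.** Let $\gamma$ be the leftmost geodesic from $p=(x,s)$ to $q=(y,t)$ and $J\subset[s,t]$ nondegenerate. Choose rationals $s<s'<u_1<u_2<t'<t$ with $[u_1,u_2]\subset J$. Then $\gamma|_{[s',t']}$ is the leftmost geodesic between its endpoints $(x',s')$ and $(y',t')$: a geodesic between them that is somewhere to its left, inserted into $\gamma$, would give a geodesic from $p$ to $q$ that is somewhere to the left of $\gamma$. Take rationals $x_n\uparrow x'$, $y_n\uparrow y'$, strictly below the limits, and the unique geodesics $\Gamma_n$ from $(x_n,s')$ to $(y_n,t')$. Then $\Gamma_n\le\gamma$: if $\Gamma_n>\gamma$ somewhere, they meet before and after, and exchanging segments contradicts uniqueness of $\Gamma_n$.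

**Step 3: at $u_1$ and $u_2$ the approximation becomes exact.** Let $u\in\{u_1,u_2\}$. The sequence $\Gamma_n(u)$ is bounded by (F2), by the estimate in the proof of Lemma 4(a) with constants depending on the times. Any limit point $z^*$ maximizes $z\mapsto\mathcal L(x',s';z,u)+\mathcal L(z,u;y',t')$. So it lies on a geodesic from $(x',s')$ to $(y',t')$, and $z^*\ge\gamma(u)$ because $\gamma$ is leftmost. With $\Gamma_n\le\gamma$ we get $\Gamma_n(u)\to\gamma(u)$. By Lemma 4(a), with rational intervals $I,I'$ containing all $x_n,y_n$, the values $\Gamma_n(u)$ lie in a finite set. So $\Gamma_n(u_i)=\gamma(u_i)$, $i=1,2$, for large $n$.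

**Step 4: conclusion.** As a piece of a unique geodesic, $\Gamma_n|_{[u_1,u_2]}$ is the unique geodesic between its endpoints. The path $\gamma|_{[u_1,u_2]}$ is a geodesic between the same points, so $\gamma=\Gamma_n$ on $[u_1,u_2]$. Hence $\Lambda_\gamma(J)\ge\Lambda_{\Gamma_n}([u_1,u_2])\ge c_0$. The rightmost case follows by the reflection $x\mapsto-x$. $\blacksquare$
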